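\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{The vertex index of a centered convex body is $o(n^2)$}


\begin{abstract}
The vertex index of a convex body $K\subset\mathbb R^n$ with $0$ in its interior is the least total cost of a finite set of points whose convex hull contains $K$, where a point costs its Minkowski functional with respect to $K$. For bodies with center of mass at the origin the vertex index is at most $Cn^2$. We show that this bound is not sharp: the vertex index is $O\big(n^2/(\log\log n)^{1/6}\big)$, uniformly over centered convex bodies. The proof reduces the covering problem to a statement about sparse vectors, which is settled by a merging argument for uniform set systems of bounded degree.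
\end{abstract}

\section{The question and the answer}

A \emph{convex body} in $\mathbb R^n$ is a compact convex set with nonempty interior. It is \emph{centered} if its center of mass is at the origin. If $0$ is an interior point of $K$, write $p_K(x)=\inf\{t\ge0:x\in tK\}$ for the Minkowski functional of $K$. The \emph{vertex index} of $K$ is
\[
\mathrm{vi}(K)=\inf\Big\{\sum_{j=1}^N p_K(y_j):\ N\in\mathbb N,\ y_1,\dots,y_N\in\mathbb R^n,\ K\subseteq\mathrm{conv}\{y_1,\dots,y_N\}\Big\}.
\]
We enclose $K$ in a polytope and pay for each vertex its distance from the origin, measured by $K$ itself. Thus few vertices far away compete with many vertices close by. The quantity is invariant under invertible linear maps, because $p_{TK}(Ty)=p_K(y)$.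

A polytope can be enclosed in itself, so its vertex index is at most its number of vertices: at most $n+1$ for a simplex and $2n$ for the cross-polytope. The Euclidean ball lies in the convex hull of the points $\pm\sqrt n\,e_i$, so its vertex index is at most $2n^{3/2}$. This is the right order for the ball. Indeed, let
\[
\mathrm{ovr}(K)=\inf\{(|\mathcal E|/|K|)^{1/n}:\ \mathcal E\text{ an ellipsoid},\ K\subseteq\mathcal E\}
\]
be the outer volume ratio. It is known that $\mathrm{vi}(K)\ge cn^{3/2}/\mathrm{ovr}(\mathrm{conv}(K,-K))$ for every centered $K$ and $n\ge2$, with $c>0$ absolute, and the ball has outer volume ratio $1$.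

In the other direction, it is known that $\mathrm{vi}(K)\le Cn^2$ for every centered convex body $K$ in $\mathbb R^n$, with $C$ absolute. A short proof is given in Proposition~\ref{prop:nsquare}: it uses $O(n)$ points that cost $O(n)$ each, and one further point that costs $O(n^2)$. Asymmetry is the obstacle to doing better. For a symmetric body the same tools give $O(n^{3/2})$ in one line (Remark~\ref{rem:sym}), but for a body that is only centered the point $-y$ may cost up to $n$ times as much as $y$. One could well imagine bodies that force a proportional number of such expensive points. Whether the bound $Cn^2$ is sharp in the non-symmetric case is a question posed by Brazitikos, Chasapis and Hioni~\cite{BCH}. We show that it is not.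

\begin{theorem}\label{thm:main}
There are absolute constants $n_0,C_0$ such that if $n\ge n_0$, $\rho\ge n$, and $K\subset\mathbb R^n$ is a convex body with $0\in\mathrm{int}\,K$ and $-K\subseteq\rho K$, then
\[
\mathrm{vi}(K)\le C_0\,\frac{n\rho}{(\log\log n)^{1/6}} .
\]
In particular, every centered convex body $K$ in $\mathbb R^n$, $n\ge n_0$, satisfies $\mathrm{vi}(K)\le C_0\,n^2/(\log\log n)^{1/6}$. Hence $\sup_K\mathrm{vi}(K)=o(n^2)$, the supremum being over centered convex bodies in $\mathbb R^n$.
\end{theorem}

The second statement follows from the first because a centered body satisfies $0\in\mathrm{int}\,K$ and $-K\subseteq nK$ (Lemma~\ref{lem:centroid}); this is the only use of the center of mass. We do not determine the exact order of $\sup_K\mathrm{vi}(K)$. For $n\ge n_0$ it lies between $cn^{3/2}$, by the example of the ball, and the bound above.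

\paragraph{The budget.} Take $\rho=n$ and let $m$ be a large constant. We want to enclose $K$ at cost $O(n^2/m)$ when $n$ is large. This budget buys
\begin{itemize}
\item $O(n)$ points of $K$ scaled by $n/m$, together with one point of the form $-(n/m)\,b$, $b\in K$, which may cost $n^2/m$;
\item any number $D'n$ of points of $K$ scaled by a constant, however large the constants are, since the total cost is linear in $n$;
\item a \emph{small fraction} of $n$ points of the form $-u/s$ with $u\in K$ and $s$ a constant, each of which may cost $n/s$.
\end{itemize}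
The first group reduces the problem to linear functionals that look like sparse nonpositive vectors in suitable frame coordinates (Sections~\ref{sec:frame} and~\ref{sec:sparse}). The other two groups are produced by a greedy procedure (Section~\ref{sec:greedy}). An uncovered functional is first answered by a cheap point. Only if a frame coordinate has been involved in many uncovered functionals do we buy the expensive point belonging to it. The main step (Section~\ref{sec:comb}) is a combinatorial proposition which implies that few coordinates are involved so often.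

\section{Preliminaries}

We write $|\cdot|$ for the Euclidean norm, $\|\cdot\|_1$ for the $\ell_1$ norm, $B$ for the Euclidean unit ball, and $[N]=\{1,\dots,N\}$; for a measurable set, $|\cdot|$ is its volume, and for a finite set its number of elements. For symmetric matrices, $X\le Y$ means that $Y-X$ is positive semidefinite, and $\|X\|$ is the operator norm.

\paragraph{Hitting functionals.} Let $K$ be a convex body with $0\in\mathrm{int}\,K$, let $h_K(z)=\max_{x\in K}\langle z,x\rangle$ be its support function, and let $\Omega=\{z:h_K(z)=1\}$. We say that a point $y$ \emph{hits} $z$ if $\langle z,y\rangle\ge1$. Suppose that a finite set $P$ hits every $z\in\Omega$, that is, each such $z$ is hit by some point of $P$. Then $h_K\le h_{\mathrm{conv}P}$ on $\Omega$. By homogeneity this holds everywhere, because $h_K(z)>0$ for $z\ne0$, the origin being interior to $K$. Therefore $K\subseteq\mathrm{conv}\,P$ and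
\[
\mathrm{vi}(K)\le\sum_{y\in P}p_K(y).
\]
So we look for a cheap set that hits all of $\Omega$.

\begin{lemma}\label{lem:centroid}
If a convex body $K\subset\mathbb R^n$ is centered, then $0\in\mathrm{int}\,K$ and $-K\subseteq nK$.
\end{lemma}

\begin{proof}
We show that $h_K(-z)\le n\,h_K(z)$ for all $z$; this is the inclusion $-K\subseteq nK$. Choose $x_0\in K$ with $\langle x_0,-z\rangle=h_K(-z)$ and write $K=\{x_0+r\theta:\theta\in S^{n-1},\,0\le r\le R(\theta)\}$. Since $\langle x_0+R(\theta)\theta,z\rangle\le h_K(z)$, we have $R(\theta)\langle\theta,z\rangle\le h_K(z)+h_K(-z)$. Hence, with $R=R(\theta)$,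
\[
\int_0^{R}\langle r\theta,z\rangle r^{n-1}\,dr=\frac n{n+1}\,R\langle\theta,z\rangle\int_0^{R}r^{n-1}\,dr\le\frac n{n+1}\big(h_K(z)+h_K(-z)\big)\int_0^{R}r^{n-1}\,dr .
\]
Integrate over $\theta$ and divide by $|K|$. The left side becomes the average of $\langle x-x_0,z\rangle$ over $x\in K$. This equals $-\langle x_0,z\rangle=h_K(-z)$, because the center of mass is $0$. So $h_K(-z)\le\frac n{n+1}(h_K(z)+h_K(-z))$, which is the claim.

Let $z\ne0$. Since $K$ has nonempty interior, $h_K(z)+h_K(-z)>0$, so $(n+1)h_K(z)\ge h_K(z)+h_K(-z)>0$. As $h_K(z)>0$ for all $z\ne0$, the origin is interior to $K$.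
\end{proof}

\paragraph{Two tools.} We use John's theorem in the following form. If $B$ is the ellipsoid of minimal volume containing a symmetric convex body $\mathcal L\subset\mathbb R^n$, then there are points $v_1,\dots,v_p\in\mathcal L$ with $|v_i|=1$ and numbers $c_i>0$ such that $\sum_ic_iv_iv_i^T=I$.

We also use a theorem of Marcus, Spielman and Srivastava \cite[Cor.~1.5]{MSS}. If finitely many vectors satisfy $\sum_iw_iw_i^*=I$ and $|w_i|^2\le\vartheta$ for all $i$, then for each $r$ the index set splits into $S_1,\dots,S_r$ with
\[
\Big\|\sum_{i\in S_l}w_iw_i^*\Big\|\le\Big(\frac1{\sqrt r}+\sqrt\vartheta\Big)^2\qquad\text{for all }l .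
\]
We need it only for $r=2$.

\section{A frame of $O(n)$ points of $K$}\label{sec:frame}

John's theorem decomposes the identity by points of $K\cup-K$, but with unequal weights and, in the form above, with no linear bound on the number of points. Since we shall pay about $n$ for each frame point, we need $O(n)$ of them. Repeated halving by means of \cite{MSS} achieves this. Each halving spoils the ratio of the frame bounds by a factor $1+O(\sqrt\vartheta)$, where $\vartheta$ at least doubles each time. The errors are therefore dominated by a geometric series that ends with the last step.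

\begin{lemma}\label{lem:frame}
Let $A=2000$, and let $K\subset\mathbb R^n$ be a convex body with $0\in\mathrm{int}\,K$. After an invertible linear change of variables there are $u_1,\dots,u_N\in K$, repetitions allowed, with $N\le An$,
\[
\sum_{j=1}^Nu_ju_j^T=I,\qquad\text{and}\qquad |x|\le1\ \text{ for all }x\in K .
\]
\end{lemma}

\begin{proof}
The minimal volume ellipsoid of the symmetric body $\mathcal L=\mathrm{conv}(K\cup-K)$ is centered at $0$. Apply a linear map so that it is $B$, and take $v_i,c_i$, $i\le p$, from John's theorem. Each $v_i$ is an extreme point of $B$, hence of $\mathcal L$. Every point of $\mathcal L$ has the form $\lambda x+(1-\lambda)(-y)$ with $x,y\in K$ and $\lambda\in[0,1]$, so extremality gives $v_i\in K\cup-K$. As $v_iv_i^T$ does not change when $v_i$ is replaced by $-v_i$, we may assume that $v_i\in K$.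

\emph{Equal weights.} Let $M\ge\max(p,200)$ be an integer. Consider the list in which, for each $i$, the vector $w=M^{-1/2}v_i$ is repeated $\lceil Mc_i\rceil$ times. Then $|w|^2=1/M$ for every member of the list. Since $Mc_i\le\lceil Mc_i\rceil\le Mc_i+1$ and $v_iv_i^T\le I$, we have
\[
I\le\sum ww^T\le(1+p/M)I\le2I .
\]

\emph{Halving.} Put $\alpha_0=1$, $\beta_0=2$, and $\vartheta_t=1/(M\alpha_t)$ for the numbers $\alpha_t$ defined below; thus $\vartheta_0\le1/200$. Let $\mathcal S_0$ be the whole list. Suppose that a sublist $\mathcal S_t$ satisfies $\alpha_tI\le\mathcal B\le\beta_tI$, where $\mathcal B=\sum_{w\in\mathcal S_t}ww^T$, and that $\vartheta_t\le1/200$. The vectors $\mathcal B^{-1/2}w$, $w\in\mathcal S_t$, have squared norm at most $1/(M\alpha_t)=\vartheta_t$, and the matrices $(\mathcal B^{-1/2}w)(\mathcal B^{-1/2}w)^T$ add up to $I$. By \cite{MSS} with $r=2$ the list splits into two parts such that the sum of these matrices over either part has norm at most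
\[
\Big(\frac1{\sqrt2}+\sqrt{\vartheta_t}\Big)^2=\frac12+\kappa_t,\qquad\kappa_t=\sqrt{2\vartheta_t}+\vartheta_t\le0.105 .
\]
The two sums add up to $I$, so each is also at least $(\frac12-\kappa_t)I$. Conjugating by $\mathcal B^{1/2}$, and letting $\mathcal S_{t+1}$ be either part, we obtain $\mathcal S_{t+1}\subset\mathcal S_t$ with the frame bounds
\[
\alpha_{t+1}=(\tfrac12-\kappa_t)\alpha_t,\qquad\beta_{t+1}=(\tfrac12+\kappa_t)\beta_t .
\]
Moreover $2\vartheta_t\le\vartheta_{t+1}\le\vartheta_t/0.395$.

\emph{Stopping.} Stop at the first $T$ with $\vartheta_T>1/200$; then $T\ge1$ and $\vartheta_T\le\frac1{200\cdot0.395}=\frac1{79}$. For $t=T-1-i$ with $i\ge0$ we have $\vartheta_t\le2^{-i}/200$. Hence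
\[
\kappa_t\le0.1\cdot2^{-i/2}+0.005\cdot2^{-i}\le0.105\cdot2^{-i/2}.
\]
For $0\le y\le0.21$,
\[
\log\frac{1+y}{1-y}=2\sum_{l\ge0}\frac{y^{2l+1}}{2l+1}\le2y\Big(1+\frac{y^2}{3(1-y^2)}\Big)\le2.1\,y .
\]
Apply this with $y=2\kappa_t$. Since $\sum_{i\ge0}2^{-i/2}<3.4143$,
\[
\frac{\beta_T}{\alpha_T}=2\prod_{t<T}\frac{1+2\kappa_t}{1-2\kappa_t}\le2\exp\Big(2.1\cdot0.21\sum_{i\ge0}2^{-i/2}\Big)\le2e^{1.51}\le10 .
\]

\emph{The frame.} Let $v_1',\dots,v_N'\in K$ be the unit vectors, with multiplicity, that correspond to $\mathcal S_T$, and let $H=\sum_jv_j'v_j'^T=M\sum_{w\in\mathcal S_T}ww^T$. Since $M\alpha_T=1/\vartheta_T\in[79,200)$ and $\beta_T\le10\alpha_T$, we get $79I\le H\le2000I$. Apply the map $H^{-1/2}$ and put $u_j=H^{-1/2}v_j'\in H^{-1/2}K$. Then $\sum_ju_ju_j^T=I$. For $x\in K$ we have $|H^{-1/2}x|\le|x|\le1$. Finally, $N=\mathrm{tr}\,H\le2000n$.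
\end{proof}

From now on $K$ is in the position of Lemma~\ref{lem:frame} and satisfies $-K\subseteq\rho K$; both $\mathrm{vi}(K)$ and this inclusion are linearly invariant. Put
\[
Uz=\hat z=\big(\langle z,u_j\rangle\big)_{j\le N}\in\mathbb R^N,\qquad \hat z(j)=\langle z,u_j\rangle .
\]
Since $\sum u_ju_j^T=I$, the map $U$ is an isometry: $\langle Uz,Ux\rangle=\langle z,x\rangle$. Every $z\in\Omega$ satisfies $1=h_K(z)\le|z|=|\hat z|$, because $K\subseteq B$.

\begin{remark}\label{rem:sym}
If $K=-K$, then $\mathrm{vi}(K)\le2N^{3/2}=O(n^{3/2})$. Indeed, for $z\in\Omega$ some $|\hat z(j)|$ is at least $N^{-1/2}$, so one of the points $\pm\sqrt N\,u_j$ hits $z$. If we know only that $-K\subseteq\rho K$, the points $-\sqrt N\,u_j$ may cost $\rho\sqrt N$ each, and for $\rho=n$ this argument gives only $O(n^{5/2})$.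
\end{remark}

\section{The quadratic bound, and sparsity beyond it}\label{sec:sparse}

To avoid paying for all the points $-u_j$, we use large multiples of the $u_j$ to make $\hat z$ almost nonpositive, and one single far point to bound the sum of its coordinates from below. Let $b=\frac1N\sum_ju_j\in K$ and, for $\lambda>0$,
\[
P(\lambda)=\{\lambda u_j:j\le N\}\cup\{-\lambda b\},\qquad\sum_{y\in P(\lambda)}p_K(y)\le\lambda(N+\rho),
\]
where $-b\in\rho K$ was used.

\begin{lemma}\label{lem:ell1}
If no point of $P(\lambda)$ hits $z$, then $\hat z(j)<1/\lambda$ for all $j$, and $\|\hat z\|_1<3N/\lambda$.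
\end{lemma}

\begin{proof}
The first claim says that $\lambda u_j$ does not hit $z$. So the positive parts satisfy $\sum_j\hat z(j)^+<N/\lambda$. As $-\lambda b$ does not hit $z$, we have $\sum_j\hat z(j)=N\langle z,b\rangle>-N/\lambda$. Hence $\sum_j\hat z(j)^-=\sum_j\hat z(j)^+-\sum_j\hat z(j)<2N/\lambda$.
\end{proof}

\begin{proposition}\label{prop:nsquare}
If $0\in\mathrm{int}\,K$ and $-K\subseteq\rho K$, then $\mathrm{vi}(K)\le3An(An+\rho)$. In particular $\mathrm{vi}(K)\le3A(A+1)n^2$ for centered $K$.
\end{proposition}

\begin{proof}
Take $\lambda=3N$. If $z\in\Omega$ were hit by no point of $P(3N)$, then Lemma~\ref{lem:ell1} would give $\|\hat z\|_1<1$. This contradicts $\|\hat z\|_1\ge|\hat z|\ge1$. So $\mathrm{vi}(K)\le3N(N+\rho)$, and $N\le An$. For centered $K$ use Lemma~\ref{lem:centroid}.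
\end{proof}

Now suppose that we spend less and use $P(n/m)$ with a large constant $m$. Some functionals may survive, but the argument still restricts them: $\|\hat z\|_1$ is bounded while $|\hat z|\ge1$, and no coordinate of $\hat z$ exceeds $m/n$. Such a $\hat z$ is close in $\ell_2$ to a vector with boundedly many nonzero entries, all of them negative.

To make this precise, fix an integer $m\ge1$ (the gain) and put
\[
G=3Am,\qquad\xi=\frac1{200G^2},\qquad s=\frac{\xi^2}G,\qquad k=\frac Gs=\frac{G^2}{\xi^2}=40000\,G^6 .
\]
Here $G$ will bound $\ell_1$ norms, $\xi$ is the error we tolerate, $s$ is the size below which a coordinate is neglected, and $k$ is the resulting sparsity. Both $G$ and $k$ are integers. All these numbers depend on $m$ only. Assume from now on that $n>m/s$, and let $P_0=P(n/m)$. Its cost is at most $\frac nm(N+\rho)$.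

\begin{lemma}\label{lem:sparse}
Let $z\in\Omega$ be hit by no point of $P_0$. Put $J(z)=\{j:\hat z(j)\le-s\}$, and let $a(z)\in\mathbb R^N$ have entries $-\hat z(j)$ for $j\in J(z)$ and $0$ otherwise. Then $1\le|J(z)|\le k$, $\|a(z)\|_1\le G$, and
\[
\big|\langle z,x\rangle-\langle a(z),-Ux\rangle\big|\le\xi\qquad\text{for all }x\in K .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ell1} with $\lambda=n/m$, $\hat z(j)<m/n<s$ for all $j$, and $\|\hat z\|_1\le3Nm/n\le G$. Hence $\|a(z)\|_1\le G$ and $|J(z)|\le G/s=k$. Let $e=\hat z+a(z)$. It vanishes on $J(z)$, and off $J(z)$ it equals $\hat z(j)\in(-s,s)$. So $|e|^2\le s\|\hat z\|_1\le sG=\xi^2$. Since $U$ is an isometry,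
\[
\langle z,x\rangle=\langle\hat z,Ux\rangle=\langle a(z),-Ux\rangle+\langle e,Ux\rangle,\qquad|\langle e,Ux\rangle|\le\xi|x|\le\xi .
\]
Taking $x\in K$ with $\langle z,x\rangle=1>\xi$ shows that $a(z)\ne0$, so $J(z)\ne\emptyset$.
\end{proof}

\section{The greedy procedure}\label{sec:greedy}

There are two ways to hit a surviving $z$. If $j\in J(z)$, then the point $-u_j/s$ hits $z$, since $-\hat z(j)/s\ge1$. Its cost may be $\rho/s$, so we can afford such points only for a small fraction of all $j$. On the other hand, a point $x\in K$ with $\langle z,x\rangle=1$ hits $z$ and costs at most $1$. Scaled by the constant $1/\xi$ it is still cheap, and it hits every functional $z'$ with $\langle z',x\rangle\ge\xi$. So every $z'$ that survives it satisfies $\langle z',x\rangle<\xi$. This one-sided information is what we shall exploit.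

Let $D\ge1$ be an integer, to be fixed later. Start with $F=\emptyset$, all degrees $\deg(j)=0$, $j\in[N]$, and $t=0$. While some $z\in\Omega$ is hit by no point of
\[
P_0\ \cup\ \{x_1/\xi,\dots,x_t/\xi\}\ \cup\ \{-u_j/s:j\in F\},
\]
choose such a $z=:z_{t+1}$ and a point $x_{t+1}\in K$ with $\langle z_{t+1},x_{t+1}\rangle=1$. Increase $\deg(j)$ by one for each $j\in J_{t+1}:=J(z_{t+1})$, put into $F$ all $j$ whose degree has reached $D$, and increase $t$ by one.

When $z_{t+1}$ is chosen, $J_{t+1}\cap F=\emptyset$, because otherwise $z_{t+1}$ would be hit. So degrees never exceed $D$. Since $J_{t+1}\ne\emptyset$ by Lemma~\ref{lem:sparse}, the sum of the degrees grows in each step. The procedure therefore stops after some number $L\le DN$ of steps, and then every $z\in\Omega$ is hit. Also $D|F|\le\sum_t|J_t|\le kL$. As $p_K(x_t/\xi)\le1/\xi$ and $p_K(-u_j/s)\le\rho/s$,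
\begin{equation}\label{eq:cost}
\mathrm{vi}(K)\le\frac nm(N+\rho)+\frac L\xi+|F|\frac\rho s\le\frac{An^2+n\rho}m+\frac{DAn}\xi+\frac{kL}D\cdot\frac\rho s .
\end{equation}
The middle term is linear in $n$, once $D$ is a constant. With the trivial bound $L\le DN$ the last term is of order $n\rho$ with a large constant. To gain, we need $L\le\eta DN$ with a small $\eta$.

Put $a_t=a(z_t)$ and $y_t=-Ux_t$. Then $J_t=\{j:a_t(j)\ne0\}$, $\|a_t\|_1\le G$, $|y_t|=|x_t|\le1$, and
\begin{equation}\label{eq:biorth}
\langle a_t,y_t\rangle\ge1-\xi,\qquad\langle a_t,y_r\rangle\le2\xi\quad(r<t).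
\end{equation}
The first inequality is Lemma~\ref{lem:sparse} together with $\langle z_t,x_t\rangle=1$. The second holds because $x_r/\xi$ does not hit $z_t$, so $\langle z_t,x_r\rangle<\xi$, and Lemma~\ref{lem:sparse} adds an error of at most $\xi$. For the bound on $L$ the body $K$ plays no further role.

\section{A system of sparse vectors cannot saturate its degrees}\label{sec:comb}

\begin{proposition}\label{prop:comb}
Let $G\ge1$ be an integer, $\xi=\frac1{200G^2}$ and $k=G^2/\xi^2$. Let $0<\eta\le1$ and
\[
\sigma_0=\eta\,\Big[(2k)^{2k}\,k\,\Big(\frac{2G}\xi+1\Big)^k\Big]^{-1},\qquad\sigma_{q+1}=\frac{\sigma_q^2}{4k^5}\quad(q\ge0).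
\]
Let $a_1,y_1,\dots,a_L,y_L\in\mathbb R^N$ satisfy \eqref{eq:biorth}, $\|a_t\|_1\le G$ and $|y_t|\le1$. Suppose that the supports $J_t$ of the $a_t$ satisfy $1\le|J_t|\le k$, and that every $j\in[N]$ belongs to at most $D$ of them. If $D\ge4k/\sigma_k$, then $L\le\eta DN$.
\end{proposition}

The trivial bound is $L\le DN$. The proposition says that it is far from attained when $D$ is large in terms of $G$ and $\eta$.

\subsection{Small supports}

This subsection explains the idea in a simplified setting; the proof starts in the next one. Assume for the moment the following. All supports have the same size $k'$. The coordinates are colored with $k'$ colors such that each $J_t=\{v_1^t,\dots,v_{k'}^t\}$ has $v_i^t$ of color $i$. The vector $y_t$ is supported on $J_t$. The values $\omega_i=y_t(v_i^t)$ do not depend on $t$. Put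
\[
I(r,t)=\{i:v_i^r=v_i^t\},\qquad\gamma_t(I)=\sum_{i\in I}a_t(v_i^t)\,\omega_i .
\]
Then \eqref{eq:biorth} says that $\gamma_t([k'])\ge1-\xi$, while $\gamma_t(I(r,t))\le2\xi$ for $r<t$. Thus the positions shared with an earlier step contribute at most $2\xi$ to a total of at least $1-\xi$. Single contributions may have either sign, so a set $I$ with small $\gamma_t(I)$ may well contain a position $i$ for which $\gamma_t(\{i\})$ is large.

\emph{One position.} Two steps cannot share it, so $L\le N$.

\emph{Two positions.} For every $t$ one position $i$ has $\gamma_t(\{i\})\ge(1-\xi)/2>2\xi$. Sort the steps by this $i$. If two steps $r<t$ in the same part had $v_i^r=v_i^t$, then $I(r,t)$ would be $\{i\}$ or $\{1,2\}$, and both are excluded. So $L\le2N$.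

\emph{Three positions.} Here the bound $O(N)$ fails and the real difficulty appears.

\begin{example}\label{ex:grid}
Fix one coordinate $g$ of color $2$, coordinates $g_1,\dots,g_d$ of color $1$ and $g_1',\dots,g_d'$ of color $3$, where $d\ge2$. Take the $d^2$ supports $\{g_i,g,g_j'\}$ in any order, with $a_t=(2,2,2)$ and $y_t=(\frac12,-\frac12,\frac12)$ on them. Then $\langle a_t,y_t\rangle=1$. Two different steps $r,t$ share the positions $\{1,2\}$, $\{2,3\}$ or $\{2\}$, and accordingly $\langle a_t,y_r\rangle=0,0,-1$. So \eqref{eq:biorth} holds, and the remaining conditions on $a_t$, $y_t$ and $J_t$ hold with $D=d^2$ if $G\ge6$. Here $N=2d+1$ and $L=d^2$, so $L/N$ is unbounded as $d$ grows.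
\end{example}

In this example sharing position $1$ forces sharing position $2$, and likewise for position $3$, but position $2$ can be shared alone. The price is that only $g$ reaches the degree $D$; the other coordinates have degree $\sqrt D$, and $L/(DN)=1/(2d+1)$ is small. This is why we compare $L$ with $DN$. If $L\ge\sigma DN$, then many steps use coordinates of degree comparable to $D$, and one-way dependence can be made mutual, as follows.

Suppose $L\ge\sigma DN$. Some position, say $1$, has $\gamma_t(\{1\})\ge(1-\xi)/3>2\xi$ for at least $L/3$ steps. Among these, discard those whose coordinate $v_1^t$ occurs in fewer than $\sigma D/6$ of them. This loses at most $\sigma DN/6\le L/6$ steps. Among the remaining steps with a given $v_1$, compare each with the first one, $r_0$: the set $I(r_0,t)$ contains $1$ but is neither $\{1\}$ nor $[3]$. So at least half of these later steps share one common further position with $r_0$. Keep them and $r_0$, and then keep only those values of $v_1$ for which the further position is the more frequent one, say $2$. At least $L/24$ steps remain; in them $v_1$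 determines $v_2$, and each occurring value of $v_1$ occurs at least $\sigma D/12$ times. \emph{Because degrees are at most $D$}, each value of $v_2$ is compatible with at most $12/\sigma$ values of $v_1$. Keep only the most frequent one. Now at least $\sigma L/288$ steps remain, and $v_1$ and $v_2$ determine each other. Positions $1,2$ have become a single position. The argument for two positions, applied to $\{1,2\}$ and $\{3\}$, shows that at most $2N$ steps remain. So $\sigma^2D\le576$. In other words, $L<\sigma DN$ once $D>576/\sigma^2$.

For $k'$ positions we shall merge $k'-1$ times.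

\subsection{Uniformization}

We first pass to a subfamily that resembles the simplified situation. A random coloring fixes the positions, and the pigeonhole principle makes the values of $y_t$ at each position nearly constant.

\begin{lemma}\label{lem:unif}
In the situation of Proposition~\ref{prop:comb}, suppose that $L>\eta DN$. Then there are an integer $1\le k'\le k$, a set $\mathcal T_0\subseteq[L]$ with $|\mathcal T_0|\ge\sigma_0DN$, and enumerations $J_t=\{v_1^t,\dots,v_{k'}^t\}$ without repetition, $t\in\mathcal T_0$, such that with
\[
I(r,t)=\{i\le k':v_i^r=v_i^t\},\qquad\gamma_t(I)=\sum_{i\in I}a_t(v_i^t)\,y_t(v_i^t)\quad(I\subseteq[k'])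
\]
the following hold.
\begin{enumerate}
\item[(a)] If $r<t$ are in $\mathcal T_0$, then $\gamma_t(I(r,t))\le4\xi$.
\item[(b)] For every $t\in\mathcal T_0$ and every partition of $[k']$ there is a class $Q$ of the partition with $\gamma_t(Q)>4\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Selection.} Let $J_t'=\{j:|y_t(j)|>\xi/G\}$. As $|y_t|\le1$, we have $|J_t'|\le G^2/\xi^2=k$. So $S_t=J_t\cup J_t'$ has at most $2k$ elements. Enumerate $S_t=\{v_1^t,v_2^t,\dots\}$ without repetition, the elements of $J_t$ first. Color $[N]$ independently and uniformly with colors $1,\dots,2k$. With probability at least $(2k)^{-2k}$ every $v_i^t$ has color $i$; call $t$ \emph{good} in this case. Some coloring makes at least $(2k)^{-2k}L$ indices good; fix it. The size $|J_t|$ takes at most $k$ values, and $[-1,1]$ is covered by at most $2G/\xi+1$ intervals of length at most $\xi/G$. By pigeonhole there is a set $\mathcal T_0$ of good indices on which $|J_t|=k'$ is constant and such that, for each $i\le k'$, the numbers $y_t(v_i^t)$, $t\in\mathcal T_0$, lie in one of these intervals, with $|\mathcal T_0|\ge\sigma_0L/\eta\ge\sigma_0DN$.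

\emph{Proof of (a).} Let $r<t$ be in $\mathcal T_0$ and $j=v_i^t\in J_t$. If $j\in S_r$, say $j=v_{i'}^r$, then comparing colors gives $i'=i$, so $i\in I(r,t)$. Conversely, $i\in I(r,t)$ gives $j\in S_r$. If $j\notin S_r$, then $|y_r(j)|\le\xi/G$. Since $\|a_t\|_1\le G$,
\[
2\xi\ge\langle a_t,y_r\rangle\ge\sum_{i\in I(r,t)}a_t(v_i^t)\,y_r(v_i^r)-\xi\ge\gamma_t(I(r,t))-2\xi .
\]
The last step uses $|y_r(v_i^r)-y_t(v_i^t)|\le\xi/G$.

\emph{Proof of (b).} We have $\gamma_t([k'])=\langle a_t,y_t\rangle\ge1-\xi$. Averaging over the classes is not enough: there may be about $k$ of them, and $1/k$ is much smaller than $\xi$. Instead, call $i\le k'$ \emph{significant} if $|y_t(v_i^t)|>\frac1{4G}$. As $|y_t|\le1$, there are at most $16G^2$ significant $i$. The classes without significant elements contribute in total at most $\frac1{4G}\|a_t\|_1\le\frac14$ in absolute value. So the at most $16G^2$ other classes have total $\gamma_t$ at least $1-\xi-\frac14\ge\frac12$. One of them has $\gamma_t(Q)\ge\frac1{32G^2}>\frac1{50G^2}=4\xi$.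
\end{proof}

The set $J_t'$ is included in $S_t$ for the sake of (a): a coordinate in $J_t\setminus J_r$ could otherwise carry a large value of $y_r$. Once the colors match, such a coordinate is impossible, because an element of $S_r$ at a position $i\le k'$ belongs to $J_r$.

\subsection{Merging}

Keep the hypotheses and notation of Lemma~\ref{lem:unif}. We maintain a partition of the positions such that any two of the remaining steps share all or none of the positions in a class; a class then behaves like a single position. For $\sigma>0$, call a pair $(\mathcal T,\mathcal Q)$ \emph{$\sigma$-admissible} if $\mathcal T\subseteq\mathcal T_0$ has $|\mathcal T|\ge\sigma DN$ and $\mathcal Q$ is a partition of $[k']$ such that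
\begin{equation}\label{eq:star}
I(r,t)\ \text{is a union of classes of}\ \mathcal Q\quad\text{for all }r,t\in\mathcal T .
\end{equation}

\begin{lemma}\label{lem:merge}
Let $(\mathcal T,\mathcal Q)$ be $\sigma$-admissible with $\sigma D\ge4k$. Then $\mathcal Q$ has at least two classes, and there is a $\frac{\sigma^2}{4k^5}$-admissible pair $(\mathcal T',\mathcal Q')$ in which $\mathcal Q'$ arises from $\mathcal Q$ by uniting two classes.
\end{lemma}

\begin{proof}
For a class $Q$ write $v_Q^t=(v_i^t)_{i\in Q}$. By \eqref{eq:star}, for $t\in\mathcal T$ the value $v_Q^t$ is determined by $v_i^t$ for any single $i\in Q$. So $v_Q$ takes at most $N$ values on $\mathcal T$. Each value is taken at most $D$ times, because $v_i^t\in J_t$ and every coordinate lies in at most $D$ supports. By a $v_Q$-fiber of a set of indices we mean a nonempty set of all those indices with a given value of $v_Q$.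

\emph{A heavy class.} By Lemma~\ref{lem:unif}(b) and pigeonhole there are a class $Q$ and $\mathcal T_1\subseteq\mathcal T$ with $|\mathcal T_1|\ge|\mathcal T|/k$ such that $\gamma_t(Q)>4\xi$ for all $t\in\mathcal T_1$.

\emph{Large fibers.} Let $f=\sigma D/(2k)\ge2$. Delete from $\mathcal T_1$ all $v_Q$-fibers with fewer than $f$ elements. This loses at most $Nf=\sigma DN/(2k)\le|\mathcal T|/(2k)\le|\mathcal T_1|/2$ indices. The rest, $\mathcal T_2$, is nonempty, has $|\mathcal T_2|\ge|\mathcal T|/(2k)$, and all its $v_Q$-fibers have at least $f\ge2$ elements.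

\emph{Sharing $Q$ forces sharing more.} Let $W$ be a $v_Q$-fiber of $\mathcal T_2$ and $r_0=\min W$. For $t\in W\setminus\{r_0\}$ we have $Q\subseteq I(r_0,t)$, and Lemma~\ref{lem:unif}(a) gives $\gamma_t(I(r_0,t))\le4\xi<\gamma_t(Q)$. Hence $I(r_0,t)\ne Q$, and by \eqref{eq:star} it contains another class. Since $W\setminus\{r_0\}\ne\emptyset$, this shows that $\mathcal Q$ has at least two classes; in particular $k\ge k'\ge2$. There are at most $k-1$ classes other than $Q$. So some class $Q'_W\ne Q$ is contained in $I(r_0,t)$ for at least $(|W|-1)/(k-1)$ of the indices $t\in W\setminus\{r_0\}$. Let $W'$ consist of these $t$ and $r_0$. Then $v_{Q'_W}$ is constant on $W'$, and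
\[
|W'|\ge1+\frac{|W|-1}{k-1}\ge\frac{|W|}k .
\]
Choose $Q'$ such that the union $\mathcal T_3$ of those $W'$ with $Q'_W=Q'$ is as large as possible. Then $|\mathcal T_3|\ge|\mathcal T_2|/k^2\ge|\mathcal T|/(2k^3)$. On $\mathcal T_3$ the value of $v_Q$ determines that of $v_{Q'}$, and every $v_Q$-fiber of $\mathcal T_3$ has at least $f/k$ elements.

\emph{Making the dependence mutual.} Each $v_{Q'}$-fiber of $\mathcal T_3$ is a union of $v_Q$-fibers and has at most $D$ elements. So it contains at most $Dk/f=2k^2/\sigma$ of them. In each $v_{Q'}$-fiber keep only the largest $v_Q$-fiber. The resulting set $\mathcal T'$ satisfies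
\[
|\mathcal T'|\ge\frac\sigma{2k^2}|\mathcal T_3|\ge\frac\sigma{4k^5}|\mathcal T|\ge\frac{\sigma^2}{4k^5}DN .
\]
On $\mathcal T'$ the values of $v_Q$ and $v_{Q'}$ determine each other. So for $r,t\in\mathcal T'$ we have $Q\subseteq I(r,t)$ if and only if $Q'\subseteq I(r,t)$. Let $\mathcal Q'$ be obtained from $\mathcal Q$ by replacing $Q,Q'$ with $Q\cup Q'$. Then \eqref{eq:star} holds for $(\mathcal T',\mathcal Q')$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:comb}]
Suppose that $L>\eta DN$, and let $\mathcal T_0$ be as in Lemma~\ref{lem:unif}. With the partition of $[k']$ into singletons, for which \eqref{eq:star} is trivial, it forms a $\sigma_0$-admissible pair. Since $\sigma_0\le1$, the sequence $\sigma_q$ is decreasing, so $\sigma_qD\ge\sigma_kD\ge4k$ for all $q\le k$. Therefore Lemma~\ref{lem:merge} can be applied repeatedly. After $k'-1$ mergers it yields a $\sigma_{k'-1}$-admissible pair whose partition has only one class. As $k'-1<k$, Lemma~\ref{lem:merge} applies to this pair too and says that there are at least two classes, a contradiction.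
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

Let $K$ be as in the theorem, in the position of Lemma~\ref{lem:frame}. Given the gain $m$, define $G,\xi,s,k$ as in Section~\ref{sec:sparse}, put
\[
\eta=\frac s{kAm}\le1,
\]
let $\sigma_q$ be as in Proposition~\ref{prop:comb}, and let $D=\lceil4k/\sigma_k\rceil$. All these numbers depend only on $m$. For $n>m/s$ run the greedy procedure with this $D$. By \eqref{eq:biorth}, the properties listed before it, Lemma~\ref{lem:sparse} and the bound $D$ on the degrees, Proposition~\ref{prop:comb} applies and gives $L\le\eta DN$. So the last term of \eqref{eq:cost} is at most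
\[
\frac{k\eta N\rho}s=\frac{N\rho}{Am}\le\frac{n\rho}m .
\]
Since $\rho\ge n$, we obtain
\begin{equation}\label{eq:final}
\mathrm{vi}(K)\le\frac{(A+2)\,n\rho}m+\frac{DA}\xi\,n\qquad\text{whenever }n>\frac ms .
\end{equation}
For centered $K$ we may take $\rho=n$. Letting $n\to\infty$ and then $m\to\infty$ already gives $\sup_K\mathrm{vi}(K)=o(n^2)$. To obtain the rate, we estimate the constants.

\emph{Size of the constants.} From $k=40000G^6$ and $Am\le G$ we get
\[
\frac1\xi=200G^2\le k,\quad\frac1s=40000G^5\le k,\quad\frac{2G}\xi+1=400G^3+1\le k,\quad\frac1\eta=\frac{kAm}s\le k^3 .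
\]
Hence
\[
\log\frac1{\sigma_0}\le3\log k+2k\log(2k)+\log k+k\log k\le7k\log(2k).
\]
The recursion reads $\log\frac1{\sigma_{q+1}}=2\log\frac1{\sigma_q}+\log(4k^5)$, so $\log\frac1{\sigma_q}+\log(4k^5)$ doubles in each step. As $4k^5\le(2k)^5$,
\[
\log\frac1{\sigma_k}\le2^k\Big(\log\frac1{\sigma_0}+\log(4k^5)\Big)\le12\cdot2^k\,k\log(2k).
\]
Since $D\le8k/\sigma_k$ and $m\le Am\le k$,
\[
\max\Big(\frac ms,\frac{DAm}\xi\Big)\le\frac{8k^3}{\sigma_k}\le\exp\big(15\cdot2^k\,k\log(2k)\big)\le\exp\exp(2k).
\]
The last step holds because $2^k\le e^k$ and $15k\log(2k)\le30k^2\le e^k$ for $k\ge40000$. With the absolute constant $c_3=80000(3A)^6$ we have $2k=c_3m^6$.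

\emph{Choice of the gain.} If $n>\exp\exp(c_3m^6)$, then \eqref{eq:final} applies and its last term is at most $n^2/m\le n\rho/m$. So
\[
\mathrm{vi}(K)\le\frac{(A+3)\,n\rho}m .
\]
Let $n_0=\lceil\exp\exp(c_3)\rceil+1$. For $n\ge n_0$ let $m\ge1$ be the largest integer with $\exp\exp(c_3m^6)<n$. Then $\exp\exp(c_3(m+1)^6)\ge n$. Hence $2m\ge m+1\ge(\log\log n/c_3)^{1/6}$, and
\[
\mathrm{vi}(K)\le2(A+3)\,c_3^{1/6}\,\frac{n\rho}{(\log\log n)^{1/6}} .
\]
This proves the first statement of the theorem. The statements on centered bodies follow by Lemma~\ref{lem:centroid} with $\rho=n$. \qed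

\begin{thebibliography}{9}
\bibitem{BCH} Silouanos Brazitikos, Giorgos Chasapis and Labrini Hioni, \emph{Random approximation and the vertex index of convex bodies}, arXiv:1512.02449 (2015).
\bibitem{MSS} Marcus, Spielman and Srivastava, \emph{Interlacing families II}, Ann. of Math. 182 (2015).
\end{thebibliography}

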